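# Long chains and short maximal chains of Weihrauch degrees

## Problems, reductions and degrees

Elements of $\mathbb N^{\mathbb N}$ are called reals. A Turing functional is a machine that reads one or two reals digit by digit and writes digits. Its value is defined if it writes infinitely many digits. Fix an enumeration $(\Phi_e,\Psi_e)_{e\in\mathbb N}$ of all pairs of Turing functionals, $\Phi_e$ with one input and $\Psi_e$ with two. It is uniform: a machine that is told $e$ can simulate $\Phi_e$ and $\Psi_e$. Every computable partial functional is extended by one on the list. We write $n^\frown x$ for $x$ prefixed by the digit $n$, $j^\infty$ for the constant sequence, and $\langle\cdot,\dots,\cdot\rangle$ for computable bijective codings of tuples. As usual $\mathfrak c=2^{\aleph_0}$, $\le_{T}$ is Turing reducibility, and $\deg x$ is the Turing degree of $x$. We use that a real computes only countably many reals, and that the jump $\mathbf x'$ of a Turing degree $\mathbf x$ lies strictly above $\mathbf x$.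

**Definition (problem).** A problem is a partial multi-valued function $f:\subseteq\mathbb N^{\mathbb N}\rightrightarrows\mathbb N^{\mathbb N}$. Its domain is $\operatorname{dom}(f)=\{x:f(x)\ne\emptyset\}$.

We read $x\in\operatorname{dom} f$ as an instance and the elements of $f(x)$ as its correct answers.

**Example 1.** The zero test $\mathsf z$ has $\mathsf z(0^\infty)=\{0^\infty\}$ and $\mathsf z(x)=\{1^\infty\}$ for $x\ne 0^\infty$. The problem $\mathrm{id}$ has $\mathrm{id}(x)=\{x\}$ for every $x$. The problem with empty domain is called $0$.

**Definition (Weihrauch reducibility).** $f\le_{\mathrm W}g$ if there are computable partial functionals $\Phi,\Psi$ such that for every $x\in\operatorname{dom}(f)$ we have $\Phi(x)\in\operatorname{dom}(g)$, and for every $y\in g(\Phi(x))$ we have $\Psi(x,y)\in f(x)$. Write $f\equiv_{\mathrm W}g$ if $f\le_{\mathrm W}g\le_{\mathrm W}f$. The Weihrauch degrees are the $\equiv_{\mathrm W}$-classes; ordered by $\le_{\mathrm W}$ they form the partial order $\mathcal W$.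

So $\Phi$ translates the instance, one question is put to $g$, and $\Psi$ translates any correct answer back, with the original instance still in hand. Composing these translations shows that $\le_{\mathrm W}$ is transitive. From now on $\le,<,\equiv$ refer to Weihrauch reducibility, and we confuse problems with their degrees where this is harmless. "$f\le g$ via $e$" means that $(\Phi_e,\Psi_e)$ is a witness. There are only countably many possible witnesses $e$; nearly everything below exploits this.

**Example 2.** $0\le f$ for every $f$, and $\mathrm{id}\not\le0$ because $\Phi(x)$ would have to lie in $\emptyset$. If $\operatorname{dom} f$ has a computable point $p$, then $\mathrm{id}\le f$: take $\Phi(x)=p$ and $\Psi(x,y)=x$. So $\mathrm{id}\le\mathsf z$. But $\mathsf z\not\le\mathrm{id}$. Otherwise $x\mapsto\Psi(x,\Phi(x))$ would be a computable functional that solves $\mathsf z$. On $0^\infty$ it writes a first digit $0$ after reading some $k$ zeros, and so it writes $0$ first on $0^k1\,0^\infty$ as well, which is wrong. Hence $0<\mathrm{id}<\mathsf z$.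

**Definition (restricted identities).** For $D\subseteq\mathbb N^{\mathbb N}$ let $\mathrm{Id}_D$ be the identity with domain $D$, and $[D]$ its degree. Write $D\to E$ if some $\Phi_e$ is defined on $D$ and maps $D$ into $E$.

For example, $\{x\}\to\{y\}$ iff $y\le_Tx$; and $[D]=[\mathbb N^{\mathbb N}]$, the degree of $\mathrm{id}$, as soon as $D$ has a computable point, by Example 2.

**Lemma 1.** $[D]\le[E]$ iff $D\to E$. The degrees $\le\mathrm{id}$ are exactly the $[D]$: if $f\le\mathrm{id}$, then $f\equiv\mathrm{Id}_{\operatorname{dom}f}$.

*Proof.* If $\mathrm{Id}_D\le\mathrm{Id}_E$ via $(\Phi,\Psi)$, then $\Phi$ maps $D$ into $E$. Conversely, if $\Phi$ maps $D$ into $E$, use $\Phi$ and $(x,y)\mapsto x$. Let $f\le\mathrm{id}$ via $(\Phi,\Psi)$. Then $\Psi(x,\Phi(x))\in f(x)$ for $x\in\operatorname{dom}f$, so $f\le\mathrm{Id}_{\operatorname{dom}f}$ via $x\mapsto x$ and $(x,y)\mapsto\Psi(x,\Phi(x))$. Also $\mathrm{Id}_{\operatorname{dom}f}\le f$ via $x\mapsto x$ and $(x,y)\mapsto x$. Finally $\mathrm{Id}_D\le\mathrm{id}$ always. $\square$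

**Definition (labeled sums).** For distinct labels $p_n\in\mathbb N$, the problem $\sum_n(p_n)f_n$ has domain $\{p_n{}^\frown x:x\in\operatorname{dom}f_n\}$ and maps $p_n{}^\frown x$ to $f_n(x)$. For finitely many summands the degree is written with $\sqcup$. For sets, $D\sqcup D'=0^\frown D\cup1^\frown D'$.

Each $f_n\le\sum_n(p_n)f_n$: hard-wire the label $p_n$. A finite sum is a least upper bound. Indeed, if all $f_n\le g$, a reduction of the sum reads the label and applies the reduction for that summand, finitely many indices being hard-wired. Infinite sums are upper bounds but usually not least ones.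

**Example 3.** For $w\in2^{\mathbb N}$ let $s_w$ have domain $\{\langle1,i,0\rangle^\frown0^\infty:i\in\mathbb N\}$ and $s_w(\langle1,i,0\rangle^\frown0^\infty)=\{w(i)^\infty\}$. It is a labeled sum of problems each of which is $\le\mathrm{id}$. But if $s_w\le\mathrm{id}$ via $(\Phi,\Psi)$, then $\Psi(x,\Phi(x))$ with $x=\langle1,i,0\rangle^\frown0^\infty$ computes $w(i)$ from $i$. So $s_w\not\le\mathrm{id}$ when $w$ is not computable. The obstruction is that no machine can find the right reduction for the $i$-th summand. If the label of a summand carries an index of the reduction, the obstruction disappears; we use this device repeatedly.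

**Definition (chains).** A chain in $\mathcal W$ is a linearly ordered subset. A chain $C$ is extendible if it is not maximal, that is, if some degree $\mathbf d\notin C$ is comparable with every element of $C$.

The chain $\{0,\mathrm{id}\}$ is extendible, by $\mathsf z$. In the power set of $\{0,1\}$ the chain $\emptyset\subset\{0\}\subset\{0,1\}$ is maximal. By Zorn's lemma every chain lies in a maximal one. Finally, there are at most $(2^{\mathfrak c})^{\mathfrak c}=2^{\mathfrak c}$ problems, so $2^{\mathfrak c}$ is the largest size that a chain could have.

## Chains of size $2^{\mathfrak c}$, and extendibility of smaller chains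

The following questions are from Steffen Lempp, Alberto Marcone and Manlio Valenti, "Chains and antichains in the Weihrauch lattice", arXiv:2411.07792 (2024). It is a known fact that it is consistent with $\mathrm{ZFC}$ that $\mathcal W$ contains a chain of size $2^{\mathfrak c}$. Under $\mathrm{ZFC}$, is there a chain of size $2^{\mathfrak c}$ in $\mathcal W$? More generally, is every chain of size $\kappa<2^{\mathfrak c}$ extendible?

Both answers are no. ZFC does not prove that $\mathcal W$ has a chain of size $2^{\mathfrak c}$, so by the known fact the statement is independent. And ZFC refutes the second statement. In detail, we prove the following.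

**Theorem A (ZFC).** A linear order embeds in $\mathcal W$ iff it embeds in $(\mathcal P(\mathfrak c),\subseteq)$.

**Theorem B.** If ZFC is consistent, so is ZFC + "$\mathfrak c=\aleph_2$, $2^{\mathfrak c}=\aleph_{\omega_2+1}$, and every chain in $\mathcal W$ has size $\le\aleph_{\omega_2}<2^{\mathfrak c}$". On the other hand, $2^{<\mathfrak c}=\mathfrak c$ (e.g. CH) implies that $\mathcal W$ has a chain of size $2^{\mathfrak c}$. ZFC proves that $\mathcal W$ has a chain of size $\ge\mathfrak c^+$.

**Theorem C (ZFC).** $\mathcal W$ has a maximal chain of cardinality exactly $\mathfrak c$.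

**Theorem D (ZFC).** Countable chains are extendible, and every maximal chain containing the degree of $\mathrm{id}$ has size $\ge\mathfrak c$.

By Theorem A, $\mathcal W$ has a chain of size $2^{\mathfrak c}$ iff $(\mathcal P(\mathfrak c),\subseteq)$ has one. Theorem C answers the second question, since $\mathfrak c<2^{\mathfrak c}$.

## Countable chains, and two consecutive degrees

The smallest cases can be done by hand, and they show both the force and the limits of counting reductions.

**Lemma 2.** (a) If $w\ne w'$, then $s_w$ and $s_{w'}$ do not both reduce to one $d$ via the same $e$. (b) If $l_0\le l_1\le\cdots$, then for all but countably many $w$ the union $c$ of $\sum_n(\langle0,n,0\rangle)l_n$ and $s_w$ satisfies $c>l_n$ for all $n$.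

*Proof.* (a) Let $w(i)\ne w'(i)$ and $x=\langle1,i,0\rangle^\frown0^\infty$. If both reduce via $e$, then $\Phi_e(x)\in\operatorname{dom}d$, and for any $z\in d(\Phi_e(x))$ the real $\Psi_e(x,z)$ equals both $0^\infty$ and $1^\infty$. (b) By (a), for each pair $(n,e)$ at most one $w$ satisfies $s_w\le l_n$ via $e$. For every other $w$ we have $s_w\not\le l_n$ for all $n$, hence $c\not\le l_n$, while $l_n\le c$ is clear. $\square$

**Proof of Theorem D, first half.** This shows that countable chains are extendible. The empty chain is extended by any degree. A nonempty countable chain $\{f_n:n\in\mathbb N\}$ (repetitions allowed) has the upper bound $\sum_n(n)f_n$. Lemma 2(b), with all $l_n$ equal to this bound, gives a degree strictly above it, hence above the whole chain and not in it. $\square$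

So one can always go up. Can one always go in between? No.

**Example 4.** Fix a real $x$ and let $M=\{z:x<_Tz\}$. Then $[M]<[M\sqcup\{x\}]$, because $x$ computes no element of $M$. We claim that nothing lies strictly between. By Lemma 1 a degree between them is some $[D]$ with $M\to D\to M\sqcup\{x\}$. Every element of $D$ computes an element of $M\sqcup\{x\}$, hence computes $x$. If no element of $D$ is Turing equivalent to $x$, then $D\subseteq M$ and $[D]=[M]$. If some $v\in D$ is, then $x$ computes $v$, so $\{x\}\to D$, and with $M\to D$ we get $[M\sqcup\{x\}]\le[D]$.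

So below $\mathrm{id}$ there are pairs of consecutive degrees. We return to this when it becomes the obstacle.

## Linear orders in $\mathcal W$ and in $\mathcal P(\mathfrak c)$

Here we prove Theorem A. The first thing one tries, for embedding a chain of degrees in a power set, is $f\mapsto\{g:g\le f\}$. This does embed it, but in the power set of a set that may have size $2^{\mathfrak c}$. We need $\mathfrak c$ points that still separate the members of a chain. The way out is that a failure $f\not\le g$ is witnessed by countably many reals, one or two for each $e$.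

**Lemma 3.** There are $\mathfrak c$ pairwise Turing incomparable reals.

*Proof.* Write $\Phi_e^\tau(m)\downarrow$ if $\Phi_e$ writes its $m$-th digit $\Phi^\tau_e(m)$ having read only the finite string $\tau$. Build binary strings $f_s$ ($s\in2^{<\omega}$) level by level, starting level $n+1$ with incompatible extensions $f_{s^\frown0},f_{s^\frown1}$ of $f_s$ for $s\in 2^n$. At level $n$ treat one after another all ordered pairs $(s,t)$ of distinct elements of $2^n$ and all $e\le n$. If some string $\tau\supseteq f_s$ and some $m\ge|f_t|$ satisfy $\Phi_e^\tau(m)\downarrow$, replace $f_s$ by $\tau$ and extend $f_t$ so that $f_t(m)\ne\Phi_e^\tau(m)$. Then $\Phi_e(x)\ne y$ whenever $x\supseteq f_s$ and $y\supseteq f_t$. If there are no such $\tau,m$, then $\Phi_e(x)$ is undefined for every $x\supseteq f_s$. Later extensions do not disturb this. Let $x\ne y$ be the reals along two branches and $e$ an index; take $n\ge e$ beyond the place where the branches separate. The treatment at level $n$ gives $\Phi_e(x)\ne y$. So distinct branches yield Turing incomparable reals. $\square$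

**Step 1: $(\mathcal P(\mathfrak c),\subseteq)$ embeds in $\mathcal W$.** This gives one direction of Theorem A. Let $\{x_t:t<\mathfrak c\}$ be distinct reals as in Lemma 3, and $D_A=\{x_t:t\in A\}$ for $A\subseteq\mathfrak c$. If $A\subseteq B$, then $D_A\subseteq D_B$ and $[D_A]\le[D_B]$. If $t\in A\setminus B$, then $x_t$ computes no element of $D_B$, so $D_A\not\to D_B$ and $[D_A]\not\le[D_B]$.

**Step 2: certificates of non-reducibility.** This step isolates a set of $\mathfrak c$ objects that detect every failure of $\le$. A test is a sequence $\tau=(x_e,y_e,t_e)_{e\in\mathbb N}$ with $x_e,y_e\in\mathbb N^{\mathbb N}$ and $t_e\in\{\mathsf a,\mathsf b\}$. There are $\mathfrak c^{\omega}=\mathfrak c$ tests. Define two classes of problems: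

* $f\in P_\tau$ iff for all $e$: $x_e\in\operatorname{dom}f$, and if $t_e=\mathsf b$ then $\Psi_e(x_e,y_e)$ is undefined or $\notin f(x_e)$;
* $g\in Q_\tau$ iff for all $e$: if $t_e=\mathsf a$ then $\Phi_e(x_e)$ is undefined or $\notin\operatorname{dom}g$; if $t_e=\mathsf b$ then $\Phi_e(x_e)$ is defined and $y_e\in g(\Phi_e(x_e))$.

The first class mentions only $f$, the second only $g$. We claim that
$$f\not\le g\iff\text{there is a test }\tau\text{ with }f\in P_\tau\text{ and }g\in Q_\tau.\tag{1}$$
If $f\not\le g$, then for each $e$ the pair $(\Phi_e,\Psi_e)$ fails at some $x_e\in\operatorname{dom}f$. Either $\Phi_e(x_e)$ is undefined or outside $\operatorname{dom}g$; then put $t_e=\mathsf a$ and let $y_e$ be arbitrary. Or some $y_e\in g(\Phi_e(x_e))$ has $\Psi_e(x_e,y_e)$ undefined or $\notin f(x_e)$; then put $t_e=\mathsf b$. Conversely, if $f\in P_\tau$ and $g\in Q_\tau$, every $e$ fails at $x_e$.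

**Step 3: chains of $\mathcal W$ embed in $\mathcal P(\mathfrak c)$.** This gives the other direction. Let $C$ be a chain, given by representatives. For a test $\tau$ put
$$I_\tau=\{h\in C:h\le g\text{ for some }g\in Q_\tau\cap C\},\qquad E(h)=\{\tau:h\notin I_\tau\}.$$
$I_\tau$ is an initial segment of $C$, so $h\le h'$ implies $E(h)\subseteq E(h')$. Let $g<f$ in $C$, and by (1) take $\tau$ with $f\in P_\tau$, $g\in Q_\tau$. Then $g\in I_\tau$. By (1) again, $f\not\le g'$ for every $g'\in Q_\tau$, so $f\notin I_\tau$. Hence $\tau\in E(f)\setminus E(g)$, and $E$ is strictly increasing from $C$ into the power set of a set of size $\mathfrak c$. This proves Theorem A. $\square$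

## Lexicographic cuts in $\mathcal P(\mathfrak c)$

By Theorem A the first question is about chains of subsets of $\mathfrak c$. One level down it is easy. $\mathcal P(\omega)$ has a chain of size $2^\omega$: identify $\omega$ with $\mathbb Q$ and take the sets $\{q:q<r\}$ for $r\in\mathbb R$. The analogue for $\mathfrak c$ replaces $\mathbb Q$ by the binary tree $2^{<\mathfrak c}$ and $\mathbb R$ by $2^{\mathfrak c}$ with the lexicographic order. It works exactly when the tree has only $\mathfrak c$ nodes, and $|2^{<\mathfrak c}|$ may exceed $\mathfrak c$. What survives in ZFC is the construction for a shorter tree.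

**Proof of the positive parts of Theorem B.** Let $\mu$ be least with $2^\mu>\mathfrak c$. Then $\mu\le\mathfrak c$, and $|2^{<\mu}|\le\mu\cdot\mathfrak c=\mathfrak c$. For $t\in2^{<\mu}$ and $f\in2^\mu$ with $t\not\subseteq f$, write $t<_{\rm lex}f$ if at the first place where they differ $t$ has $0$; the common part $u$, with $u^\frown0\subseteq t$ and $u^\frown1\subseteq f$, is the splitting node. For $f\in2^\mu$ let
$$A_f=\{s\in2^{<\mu}:s\not\subseteq f,\ s<_{\rm lex}f\}\cup\{s\in2^{<\mu}:s^\frown1\subseteq f\}.$$
Let $f<_{\rm lex}g$ split at $s$, so $s^\frown0\subseteq f$ and $s^\frown1\subseteq g$. We show $A_f\subsetneq A_g$. First, $s\in A_g\setminus A_f$ by definition. Now let $t\in A_f$.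

Suppose $t\not\subseteq f$ and $t<_{\rm lex}f$ with splitting node $u$. Since $u^\frown1\subseteq f$, $u\ne s$; and $u,s\subseteq f$ are comparable. If $u\subsetneq s$, then $u^\frown1\subseteq s\subseteq g$, so $t$ and $g$ split at $u$ with $t$ going left. If $u\supsetneq s$, then $s^\frown0\subseteq u\subseteq t$, so they split at $s$ with $t$ going left. In both cases $t\not\subseteq g$ and $t<_{\rm lex}g$, so $t\in A_g$.

Suppose $t^\frown1\subseteq f$. Then $t\ne s$. If $t\subsetneq s$, then $t^\frown1\subseteq s\subseteq g$ and $t\in A_g$. If $t\supsetneq s$, then $s^\frown0\subseteq t$, so $t\not\subseteq g$, $t<_{\rm lex}g$, and $t\in A_g$.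

So $\{A_f:f\in2^\mu\}$ is a chain of size $2^\mu\ge\mathfrak c^+$ in the power set of a set of size $\mathfrak c$. By Theorem A, $\mathcal W$ has one too. If $2^{<\mathfrak c}=\mathfrak c$, then $2^\nu\le\mathfrak c$ for all $\nu<\mathfrak c$, so $\mu=\mathfrak c$ and the chain has size $2^{\mathfrak c}$. CH implies $2^{<\mathfrak c}=\mathfrak c$, since then $\mathfrak c=\omega_1$ and $2^{\omega}=\mathfrak c$. $\square$

## A forcing extension in which all chains are short

We now show that the obstacle $|2^{<\mathfrak c}|>\mathfrak c$ can be real. The textbook facts used are these.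

* Under CH, among any $\omega_2$ countable sets there are $\omega_2$ that form a $\Delta$-system, i.e. any two have the same intersection, the root.
* A forcing with the $\omega_2$-c.c. preserves cardinals and cofinalities $\ge\omega_2$. A $\sigma$-closed forcing adds no $\omega$-sequences of ground model elements.
* A generic filter for a product yields an iterated extension in either order. Every subset of an ordinal $\lambda$ in a generic extension has a nice name, i.e. a $\lambda$-sequence of antichains.
* Under GCH, $\kappa^\nu=\kappa$ if $\nu<\operatorname{cf}\kappa$, and $\kappa^\nu=\kappa^+$ if $\operatorname{cf}\kappa\le\nu\le\kappa$. König's theorem gives $\operatorname{cf}(2^\lambda)>\lambda$.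

If ZFC is consistent, so is ZFC + GCH. Let $V\models\mathrm{GCH}$ and $\kappa=\aleph_{\omega_2}$. Let $Q_X=\mathrm{Add}(\omega_1,X)$ be the poset of countable partial functions $X\times\omega_1\to2$, let $Q=Q_\kappa$, and let $R=\mathrm{Add}(\omega,\omega_2)$ be the poset of finite partial functions $\omega_2\times\omega\to2$. Let $G\times H$ be $Q\times R$-generic over $V$.

**Step 1: cardinals.** We check that all cardinals and cofinalities are preserved. For every set $X$, $Q_X\times R$ is $\omega_2$-c.c. Indeed, given $\omega_2$ conditions, pass to $\omega_2$ of them whose (countable) domains form a $\Delta$-system. There are at most $2^{\omega}=\omega_1$ functions on the countable root, so two of the conditions agree on it and are compatible. So cardinals and cofinalities $\ge\omega_2$ are preserved. $Q$ is $\sigma$-closed, so it preserves $\omega_1$ and adds no $\omega$-sequences of elements of $V$; and $R$ is the same poset in $V[G]$ and is ccc there, so it preserves $\omega_1$ as well.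

**Step 2: arithmetic in $V[G][H]$.** We compute $\mathfrak c=\omega_2$, $2^{\omega_1}=\kappa$ and $2^{\mathfrak c}=\kappa^+$.

We have $(\omega_2^\omega)^{V[G]}=(\omega_2^\omega)^V=\omega_2$. A nice $R$-name for a subset of $\omega$ is an $\omega$-sequence of countable antichains of $R$, and $|R|=\omega_2$, so $\mathfrak c\le\omega_2$. $R$ adds $\omega_2$ reals, so $\mathfrak c=\omega_2$.

In $V$, $|Q\times R|=\kappa$ and $\kappa^{\omega_1}=\kappa$, because $\operatorname{cf}\kappa=\omega_2$. Antichains of $Q\times R$ have size $\le\omega_1$, so there are at most $\kappa$ nice names for subsets of $\omega_1$ and $2^{\omega_1}\le\kappa$. $Q$ adds $\kappa$ subsets of $\omega_1$, so $2^{\omega_1}=\kappa$. Likewise $2^{\omega_2}\le(\kappa^{\omega_2})^V=\kappa^+$. Since $2^{\omega_2}\ge\kappa$ and $\operatorname{cf}(2^{\omega_2})>\omega_2=\operatorname{cf}\kappa$, we get $2^{\mathfrak c}=2^{\omega_2}=\kappa^+=\aleph_{\omega_2+1}$.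

**Step 3: from a chain to a tree with $\omega_2$ nodes.** We reduce the size of a chain to the number of branches of a small tree. Work in $V[G][H]$ and let $\mathcal C\subseteq\mathcal P(\omega_2)$ be a chain with more than one element. Say that $\xi<\omega_2$ splits $I\subseteq\mathcal C$ if some but not all $B\in I$ contain $\xi$. For $A\in\mathcal C$ let $I_0(A)=\mathcal C$. If $|I_\alpha(A)|>1$, let $\xi$ be the least ordinal that splits $I_\alpha(A)$ and put
$$I_{\alpha+1}(A)=\{B\in I_\alpha(A):\xi\in B\Leftrightarrow\xi\in A\}.$$
At limits take intersections; if $I_\alpha(A)=\{A\}$, let it stay the same from then on. Each $I_\alpha(A)$ contains $A$ and is convex in $\mathcal C$, by induction: if $B\subseteq B'\subseteq B''$ and $B,B''$ agree about $\xi$, so does $B'$.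

If $B\in I_\alpha(A)$, then $I_\beta(B)=I_\beta(A)$ for all $\beta\le\alpha$. This follows by induction on $\beta$: at a successor $\beta+1\le\alpha$ the same $\xi$ is used for $A$ and $B$, and $B\in I_{\beta+1}(A)$ says that they agree about $\xi$. Hence any two sets $I_\alpha(A),I_\beta(B)$ are disjoint or comparable under inclusion: if $B'$ lies in both, they are $I_\alpha(B')$ and $I_\beta(B')$.

Let $T=\{I_\alpha(A):|I_\alpha(A)|>1\}$, ordered by $\supsetneq$. If $t=I_\alpha(A)\in T$, the sets $I_\beta(A)$ with $\beta<\alpha$ are strictly decreasing members of $T$. They are all the predecessors of $t$, since a predecessor $I_\beta(B)\ni A$ equals $I_\beta(A)$. So $T$ is a tree and $t$ lies on level $\alpha$. For $t\in T$ let $\xi_t$ be the ordinal used at $t$.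

Along a branch the $\xi_t$ strictly increase: ordinals below $\xi_t$ do not split $t$, hence split no subset of $t$, and $\xi_t$ splits no subset of a child of $t$. So if $|I_\beta(A)|>1$ for all $\beta<\omega_2$, the ordinals used are unbounded in $\omega_2$. Then no $\xi<\omega_2$ splits $I_{\omega_2}(A)$, and this set is $\{A\}$. Thus $I_{\omega_2}(A)=\{A\}$ in all cases, and branches have length $\le\omega_2$.

The map $t\mapsto\xi_t$ is injective. For comparable nodes we have just seen it. Incomparable $t,t'$ are disjoint and convex, so, say, every member of $t$ is contained in every member of $t'$. If $\xi$ splits $t$, some member of $t$ contains $\xi$, so all members of $t'$ do, and $\xi$ does not split $t'$. Hence $|T|\le\omega_2$.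

For $A\in\mathcal C$ let $b_A=\{t\in T:A\in t\}$, a downward closed chain of $T$. We claim that at most two members of $\mathcal C$ have the same $b_A$. Let $b_A=b_B$ with $A\ne B$. The least $\alpha\le\omega_2$ with $I_\alpha(A)\ne I_\alpha(B)$ exists and is neither $0$ nor a limit, so $\alpha=\beta+1$. Let $t=I_\beta(A)=I_\beta(B)$, which is in $T$ as it contains $A$ and $B$. The child of $t$ containing $A$ differs from the child containing $B$, so it does not contain $B$; were it in $T$, we would have $b_A\ne b_B$. So it is $\{A\}$, and the other child is $\{B\}$. As $t$ is the union of its two children, $t=\{A,B\}$ is the last node of $b_A$. Any $B'$ with $b_{B'}=b_A$ lies in $t$.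

So it suffices to show that there are at most $\kappa$ sets $b_A$. Those of length $<\omega_2$ are subsets of $T$ of size $\le\omega_1$, and there are at most $\omega_2^{\omega_1}\le\kappa^{\omega_1}=(2^{\omega_1})^{\omega_1}=\kappa$ of them.

**Step 4: branches of length $\omega_2$.** We show that there are at most $\omega_3$ of these, because they all lie in a small submodel.

Via $t\mapsto\xi_t$ regard $T$ as a tree on a subset of $\omega_2$. It has a nice $Q\times R$-name consisting of $\omega_2$ antichains of size $\le\omega_1$, and each condition mentions countably many coordinates in $\kappa$. So for some $Y\subseteq\kappa$ with $Y\in V$ and $|Y|\le\omega_2$ we have $T\in N:=V[G_Y][H]$, where $G_Y=G\cap Q_Y$. Moreover $V[G][H]=N[G']$ with $G'$ generic over $N$ for $Q'=Q^V_{\kappa\setminus Y}$. Since $|Q_Y\times R|\le\omega_2$, nice names show that $N$ has at most $(2^{\omega_2})^V=\omega_3<\kappa$ subsets of $\omega_2$. It remains to see that every downward closed chain of $T$ of length $\omega_2$ in $N[G']$ lies in $N$.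

First, $Q'\times Q'$ is $\omega_2$-c.c. in $N$. It is isomorphic to $Q_X^V$ for $X$ a union of two disjoint copies of $\kappa\setminus Y$. Suppose that some condition of $Q_Y\times R$ forces $\langle\dot m_\alpha:\alpha<\omega_2\rangle$ to be pairwise incompatible elements of $Q^V_X$. In $V$ choose $p_\alpha$ below it that decides $\dot m_\alpha=m_\alpha$. If $(m_\alpha,p_\alpha)$ and $(m_\beta,p_\beta)$ with $\alpha\ne\beta$ were compatible, then $m_\alpha,m_\beta$ would be compatible, while a common extension of $p_\alpha,p_\beta$ forces them not to be. So these pairs form an antichain of size $\omega_2$ in $Q_X\times Q_Y\times R\cong Q_{X\sqcup Y}\times R$, contradicting Step 1.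

Now suppose that $p\in Q'$ forces over $N$ that $\dot b$ is a downward closed chain of $T$ of length $\omega_2$ not in $N$. Write $\dot b(\gamma)$ for its node on level $\gamma$. In $N$ choose recursively for $\alpha<\omega_2$, with $\gamma=\sup_{\beta<\alpha}\gamma_\beta<\omega_2$: a condition $r_\alpha\le p$ deciding $\dot b(\gamma)=s_\alpha$, then $p_\alpha,q_\alpha\le r_\alpha$ and $\gamma_\alpha>\gamma$ such that $p_\alpha,q_\alpha$ decide $\dot b(\gamma_\alpha)$ differently. This is possible, since otherwise $r_\alpha$ decides all of $\dot b$ and forces $\dot b\in N$. Let $\beta<\alpha$ and suppose that $(p^*,q^*)$ extends $(p_\beta,q_\beta)$ and $(p_\alpha,q_\alpha)$. Both $p^*,q^*\le r_\alpha$ force that $s_\alpha\in\dot b$. Since $\gamma_\beta\le\gamma$, both force $\dot b(\gamma_\beta)$ to be the unique node on level $\gamma_\beta$ that is $\le s_\alpha$. But $p^*\le p_\beta$ and $q^*\le q_\beta$ force different values. So the pairs $(p_\alpha,q_\alpha)$ are an antichain of size $\omega_2$ in $Q'\times Q'$, a contradiction.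

Altogether there are at most $\kappa$ sets $b_A$, so $|\mathcal C|\le\kappa$. By Theorem A every chain in $\mathcal W$ has size $\le\kappa=\aleph_{\omega_2}<2^{\mathfrak c}$ in this model. This completes the proof of Theorem B and settles the first question. $\square$

In this model every maximal chain is already a non-extendible chain of size $<2^{\mathfrak c}$. Theorem C produces one in ZFC, and the rest of the lecture is devoted to it (and to the second half of Theorem D).

## Filling cuts $\omega_1$ times: what must be prevented

To build a maximal chain of size $\mathfrak c$ one would start with a small chain $C_0$, insert a new degree into every cut, and repeat, taking unions at limits. There is the danger of too many cuts, and also the question of when to stop. Suppose we stop after $\omega_1$ rounds and some degree $d$ outside the chain $C=\bigcup_{\alpha<\omega_1}C_\alpha$ is comparable with everything in $C$. At each stage $\alpha$ it determines a cut of $C_\alpha$, into which we inserted some $c_\alpha$, and $c_\alpha>d$ or $c_\alpha<d$. If the $c_\alpha$ are arbitrary, nothing is wrong with this: the degree $d$ just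 sits there, and this is where the naive construction stops. To exclude $d$ we must choose the $c_\alpha$ so that both of the following are impossible:

* $c_\alpha>d$ for uncountably many $\alpha$;
* $c_\alpha<d$ for uncountably many $\alpha$.

In either case two of the reductions use the same index $e$, and this is what the construction must turn into a contradiction.

If $d\le c_\alpha$ and $d\le c_{\alpha'}$ via the same $e$, then $\Phi_e(\operatorname{dom}d)\subseteq\operatorname{dom}c_\alpha\cap\operatorname{dom}c_{\alpha'}$. So we should make the domains of different $c_\alpha$ nearly disjoint. Labels can do this.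

If $c_\alpha\le d$ and $c_{\alpha'}\le d$ via the same $e$, then one call to $d$ answers an instance of both at once. So $c_\alpha$ and $c_{\alpha'}$ should contain problems that are weak separately, but whose common answers are as strong as an upper bound $r>d$. In the unbounded situation the problems $s_w$ of Lemma 2 do something even better: they have no common answers at all. The next section supplies problems of this kind below a given $r$.

## Splitting a problem into two weaker halves

**Definition (combination).** If $k_0(x)\cap k_1(x)\ne\emptyset$ for all $x\in\operatorname{dom}k_0\cap\operatorname{dom}k_1$, let $k_0\uplus k_1$ have domain $\operatorname{dom}k_0\cup\operatorname{dom}k_1$ and value $\bigcap\{k_j(x):x\in\operatorname{dom}k_j\}$ at $x$.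

Then $k_j\le k_0\uplus k_1$ via $\Phi(x)=x$, $\Psi(x,y)=y$.

**Definition (split).** $r$ is split over $l$ if there are $k_0,k_1\le l$ with $k_0\uplus k_1$ defined and $\equiv r$.

**Example 5.** The zero test is split over $\mathrm{id}$. Put $k_j(x)=\mathsf z(x)\cup\{j^\infty\}$. Then $k_j\le\mathrm{id}$, since $j^\infty$ is always a correct answer, and $(\mathsf z(x)\cup\{0^\infty\})\cap(\mathsf z(x)\cup\{1^\infty\})=\mathsf z(x)$. So two computably solvable halves combine to $\mathsf z\not\le\mathrm{id}$.

**Example 6.** $\mathrm{Id}_{\{x\}}$ is split over $l$ only if $\mathrm{Id}_{\{x\}}\le l$. Indeed, if $\mathrm{Id}_{\{x\}}\le k_0\uplus k_1$ via $(\Phi,\Psi)$, then $\Phi(x)\in\operatorname{dom}k_j$ for some $j$, so $\mathrm{Id}_{\{x\}}\le k_j\le l$ via $\Phi$ and $(x,y)\mapsto x$.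

**Lemma 4.** (a) If $r$ is split over $l$, $r'\le r$ and $l\le l'$, then $r'$ is split over $l'$. (b) If $\mathrm{Id}_{\operatorname{dom}r}\le l$ (e.g. $\mathrm{id}\le l$), then $r$ is split over $l$. (c) If $E=A_0\cup A_1$ and $\mathrm{Id}_{A_0},\mathrm{Id}_{A_1}\le l$, then $\mathrm{Id}_E$ is split over $l$.

*Proof.* (a) We may assume $r=k_0\uplus k_1$ with $k_j\le l$. Let $r'\le r$ via $(\Phi,\Psi)$. We replace $r'$ by an equivalent problem that also accepts answers to $r$ as answers. For $x\in\operatorname{dom}r'$ put
$$r''(x)=\{0^\frown z:z\in r'(x)\}\cup\{1^\frown y:\Psi(x,y)\in r'(x)\}.$$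
Then $r''\equiv r'$: to solve $r'$, output $z$ from $0^\frown z$ and $\Psi(x,y)$ from $1^\frown y$; conversely use $z\mapsto0^\frown z$. Now let $\operatorname{dom}k''_j=\{x\in\operatorname{dom}r':\Phi(x)\in\operatorname{dom}k_j\}$ and
$$k''_j(x)=r''(x)\cup\{1^\frown y:y\in k_j(\Phi(x))\}.$$
Then $k_j''\le k_j\le l\le l'$ via $\Phi$ and $y\mapsto1^\frown y$. For $x\in\operatorname{dom}r'$ we have $\Phi(x)\in\operatorname{dom}r=\operatorname{dom}k_0\cup\operatorname{dom}k_1$, so the domains of $k_0'',k_1''$ cover $\operatorname{dom}r'$. Since $r''(x)\subseteq k''_j(x)$, $k_0''\uplus k_1''$ is defined and its value at $x$ contains $r''(x)$. Suppose that $v\notin r''(x)$ lies in $k''_j(x)$ for every $j$ with $x\in\operatorname{dom}k''_j$. Then $v=1^\frown y$ with $y\in k_j(\Phi(x))$ for every $j$ with $\Phi(x)\in\operatorname{dom}k_j$. So $y\in r(\Phi(x))$, hence $\Psi(x,y)\in r'(x)$ and $v\in r''(x)$, a contradiction. So $k_0''\uplus k_1''=r''\equiv r'$.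

(b) As in Example 5: on $\operatorname{dom}r$ put $k_j(x)=r(x)\cup\{j^\infty\}$. Then $k_j\le\mathrm{Id}_{\operatorname{dom}r}\le l$ and $k_0\uplus k_1=r$.

(c) $\mathrm{Id}_{A_0}\uplus\mathrm{Id}_{A_1}=\mathrm{Id}_E$. $\square$

## Inserting a degree into a countable cut

We want to insert a degree between an increasing sequence $(l_n)$ and a decreasing sequence $(r_m)$, with as much freedom as possible. The degree will be a labeled sum of all the $l_n$ and of halves of the $r_i$, one half for each $i$, chosen by a bit $w(i)$. The labels carry indices that keep the infinite sum below all $r_m$ (compare Example 3), and a free second component that makes the labels of different sums different.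

**Setting for Lemma 5.** Let $l_0\le l_1\le\cdots$ and $r_0\ge r_1\ge\cdots$ with $l_n<r_m$ for all $n,m$, and $r_i=k^i_0\uplus k^i_1$ with $k^i_j\le l_0$. Assume either that the $r_i$ are strictly decreasing in degree, or that $r_i=r$ and $k^i_j=k_j$ for all $i$ (the constant case). Let $b:\mathbb N\to\mathbb N$ be such that $b(i)$ codes a pair whose first component codes indices of reductions $r_i\le r_m$, $m\le i$. Call $a:\mathbb N\to\mathbb N$ admissible if $a(n)$ codes a pair whose first component codes indices of reductions $l_n\le r_m$, $m\le n$. For $w\in2^{\mathbb N}$ let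
$$k_w=\sum_i(\langle1,i,b(i)\rangle)\,k^i_{w(i)},\qquad c_{a,w}=\text{the union of }\sum_n(\langle0,n,a(n)\rangle)\,l_n\text{ and }k_w.$$
Two functions on $\mathbb N$ are eventually different if they agree at only finitely many arguments.

**Lemma 5.** (i) $l_n\le c_{a,w}\le r_m$ for admissible $a$ and all $n,m$; also $k_w\le c_{a,w}$. (ii) If $w\ne w'$ and $k_w,k_{w'}\le d$ via the same $e$, then $r_i\le d$ for some $i$. (iii) Given countably many $a_q\in\mathbb N^{\mathbb N}$ ($q\in\mathbb N$) and a countable $Z\subseteq2^{\mathbb N}$, there are an admissible $a$ eventually different from every $a_q$ and $w\notin Z$ with $l_n<c_{a,w}<r_m$ for all $n,m$.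

*Proof of (i).* The relations $l_n\le c_{a,w}$ and $k_w\le c_{a,w}$ are clear. Fix $m$; we reduce $c_{a,w}$ to $r_m$. On a label $\langle0,n,a(n)\rangle$ with $n\ge m$, use the index for $l_n\le r_m$ read off $a(n)$. On a label $\langle1,i,b(i)\rangle$ with $i\ge m$, use $k^i_{w(i)}\le r_i$ via $\Phi(x)=x$, $\Psi(x,y)=y$, which does not require knowing $w(i)$, and then the index for $r_i\le r_m$ read off $b(i)$. The finitely many remaining labels carry problems $\le r_m$ (note $k^i_j\le l_0\le r_m$), and their reductions are hard-wired.

*Proof of (ii).* Let $w(i)\ne w'(i)$, $x\in\operatorname{dom}r_i$ and $x^+=\langle1,i,b(i)\rangle^\frown x$. The two problems $k_w,k_{w'}$ carry $k^i_0$ and $k^i_1$, in some order, at the same label. Since $x\in\operatorname{dom}k^i_0\cup\operatorname{dom}k^i_1$, we have $\Phi_e(x^+)\in\operatorname{dom}d$. For $z\in d(\Phi_e(x^+))$, $\Psi_e(x^+,z)\in k^i_j(x)$ for every $j$ with $x\in\operatorname{dom}k^i_j$. So $\Psi_e(x^+,z)\in r_i(x)$, and $r_i\le d$.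

*Proof of (iii).* For each $n,e$ at most one $w$ satisfies $k_w\le l_n$ via $e$; otherwise (ii) gives $r_i\le l_n$, contradicting $l_n<r_i$. Add these countably many $w$ to $Z$. Then $w\notin Z$ implies $k_w\not\le l_n$, so $c_{a,w}\not\le l_n$, for all $n$. Only $r_m\not\le c_{a,w}$ is left.

If the $r_i$ strictly decrease, then $c_{a,w}\le r_{m+1}<r_m$ by (i). So take any $w\notin Z$, and an admissible $a$ with the second component of $a(n)$ chosen so that $a(n)\ne a_q(n)$ for $q\le n$.

In the constant case build $a$ and $w$ by finite extensions. Always keep $a$ admissible with $a(n)\ne a_q(n)$ for $q\le n$; infinitely many values remain allowed for each $a(n)$. Make $w$ differ from the $q$-th element of $Z$ at some stage, for each $q$. And for each $e$ ensure at some stage that $r\le c_{a,w}$ via $e$ fails, as follows. Let $a\restriction m,w\restriction m$ be given, and write $(\Phi,\Psi)=(\Phi_e,\Psi_e)$.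

1. If for some $x\in\operatorname{dom}r$, $\Phi(x)$ is undefined or is of neither form $\langle0,n,p\rangle^\frown x'$ ($x'\in\operatorname{dom}l_n$), $\langle1,i,b(i)\rangle^\frown x'$ ($x'\in\operatorname{dom}r$), then $\Phi(x)\notin\operatorname{dom}c_{a,w}$ whatever $a,w$ are, and $e$ fails.
2. If for some $x\in\operatorname{dom}r$, $\Phi(x)=\langle0,n,p\rangle^\frown x'$ with $n\ge m$, extend $a$ so that $a(n)\ne p$. Then $\Phi(x)\notin\operatorname{dom}c_{a,w}$ and $e$ fails.
3. If for some $x\in\operatorname{dom}r$, $\Phi(x)=\langle1,i,b(i)\rangle^\frown x'$ with $i\ge m$, and for some $j$ either $x'\notin\operatorname{dom}k_j$, or $\Psi(x,y)$ is undefined or $\notin r(x)$ for some $y\in k_j(x')$, extend $w$ so that $w(i)=j$. Then $e$ fails at $x$.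
4. Otherwise we claim that $e$ fails for all extensions. Suppose $r\le c_{a,w}$ via $e$ for some $a,w$ extending the finite parts. For every $x\in\operatorname{dom}r$, $\Phi(x)$ has one of three forms: $\langle0,n,a(n)\rangle^\frown x'$ with $n<m$ and $x'\in\operatorname{dom}l_n$; or $\langle1,i,b(i)\rangle^\frown x'$ with $i<m$ and $x'\in\operatorname{dom}k_{w(i)}$; or $\langle1,i,b(i)\rangle^\frown x'$ with $i\ge m$, where, as item 3 did not apply, $x'\in\operatorname{dom}k_0$ and $\Psi(x,y)\in r(x)$ for all $y\in k_0(x')$. Reading the label, we can send $x'$ to $l_n$, to $k_{w(i)}$ or to $k_0$ respectively, and apply $\Psi$ to the answer. So $r\le\bigsqcup_{n<m}l_n\sqcup\bigsqcup_{i<m}k_{w(i)}\sqcup k_0\le l_m<r$, a contradiction.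

After each action fill in both finite parts to a common length. $\square$

The same finite-extension argument, without the halves, gives strict upper bounds below $r$.

**Lemma 6.** If $g_0\le g_1\le\cdots$ and $g_n<r$ for all $n$, there is $h<r$ with $g_n\le h$ for all $n$.

*Proof.* Let $h=\sum_n(\langle0,n,a(n)\rangle)g_n$, where $a(n)$ codes a pair whose first component is an index of $g_n\le r$. Reading this index shows $h\le r$, and $g_n\le h$ is clear. Choose $a$ by finite extensions so that $r\le h$ via $e$ fails for each $e$. Let $a\restriction m$ be given. If for some $x\in\operatorname{dom}r$, $\Phi_e(x)$ is undefined or not of the form $\langle0,n,p\rangle^\frown x'$ with $x'\in\operatorname{dom}g_n$, then $e$ fails. If for some $x\in\operatorname{dom}r$ it is of this form with $n\ge m$, choose $a(n)\ne p$. Otherwise, if $e$ worked for some extension, all calls would have labels with $n<m$, so $r\le\bigsqcup_{n<m}g_n\le g_m<r$, a contradiction. $\square$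

## The filling lemma

For degrees $l\le\rho$ write $[l,\rho]=\{d:l\le d\le\rho\}$, and $[\mathrm{id},\infty)=\{d:\mathrm{id}\le d\}$.

**Lemma 7.** Let $\mathcal I$ be either $[l,\rho]$ with $l<\rho$ and $\rho$ split over $l$ (the bounded case), or $[\mathrm{id},\infty)$ with $l:=\mathrm{id}$ (the unbounded case). There is a chain $C\subseteq\mathcal I$, $|C|\le\mathfrak c$, containing $l$ (and $\rho$ in the bounded case), such that every $d\in\mathcal I$ comparable with all elements of $C$ is in $C$.

By Lemma 4(a) in the bounded case and Lemma 4(b) in the unbounded case, every $r\in\mathcal I$ is split over $l$.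

**Step 1: the construction.** We set up the rounds of filling. Let $C_0=\{l,\rho\}$ in the bounded case and $C_0=\{l\}$ in the unbounded case; take unions at limits; let $C_{\alpha+1}=C_\alpha\cup\{c_\pi:\pi\text{ a cut of }C_\alpha\}$ for $\alpha<\omega_1$; and $C=\bigcup_{\alpha<\omega_1}C_\alpha$. A cut of $C_\alpha$ is a partition $\pi=(L,R)$ of $C_\alpha$ into an initial segment $L$ and a final segment $R$ with $l\in L$, and with $\rho\in R$ in the bounded case; $R=\emptyset$ is allowed in the unbounded case. The degrees $c_\pi\in\mathcal I$, chosen in Step 4, will satisfy $L<c_\pi<R$ elementwise. Then $C_{\alpha+1}$ is a chain: if $\pi=(L,R)$ and $\pi'=(L',R')$ are different cuts, say $L\subsetneq L'$, then any $y\in L'\setminus L$ gives $c_\pi<y<c_{\pi'}$.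

In the bounded case, for instance, $C_0$ has one cut, $C_1$ has three elements and two cuts, and $C_n$ has $2^n+1$ elements. $C_\omega$ is a countable dense order with endpoints, and it has $2^{\aleph_0}$ cuts.

For a cut $\pi=(L,R)$ of $C_\alpha$ and $\beta<\alpha$ let $\pi\restriction\beta=(L\cap C_\beta,R\cap C_\beta)$, a cut of $C_\beta$. The degree $c_{\pi\restriction\beta}\in C_{\beta+1}\subseteq C_\alpha$ is in $L$ or in $R$. Let $A(\pi)=\{\beta<\alpha:c_{\pi\restriction\beta}\in L\}$ and $B(\pi)=\alpha\setminus A(\pi)$, and let $\sigma(\pi)$ be the enumeration of the degrees $c_{\pi\restriction\beta}$, $\beta\in B(\pi)$, in increasing order of $\beta$. It is strictly decreasing: if $\beta<\beta'$ are in $B(\pi)$, then $c_{\pi\restriction\beta}\in R\cap C_{\beta'}$, the right part of $\pi\restriction\beta'$, so $c_{\pi\restriction\beta'}<c_{\pi\restriction\beta}$.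

**Step 2: cuts are determined by countable sequences.** This controls the number of cuts and shows that Lemma 5 can be applied to all of them. We claim that
$$\{c_{\pi\restriction\beta}:\beta\in B(\pi)\},\text{ together with }\rho\text{ in the bounded case, is coinitial in }R;\tag{2}$$
$$\{l\}\cup\{c_{\pi\restriction\beta}:\beta\in A(\pi)\}\text{ is cofinal in }L.\tag{3}$$
For (2) let $x\in R$, and induct on the least $\gamma$ with $x\in C_\gamma$. If $\gamma=0$, then $x=\rho$ in the bounded case, and there is no such $x$ in the unbounded case. Otherwise $\gamma=\delta+1$ with $\delta<\alpha$, and $x=c_{\pi'}$ for a cut $\pi'=(L',R')$ of $C_\delta$. If $\pi'=\pi\restriction\delta$, then $\delta\in B(\pi)$ and $x$ itself is in the set. If $L'\subsetneq L\cap C_\delta$, some $y\in L\cap R'$ satisfies $x<y$, so $x\in L$, contradicting $x\in R$. Otherwise $L\cap C_\delta\subsetneq L'$, and some $y\in L'\cap R\cap C_\delta$ satisfies $y<x$; apply the induction hypothesis to $y$.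

For (3) let $x\in L$. If $\gamma=0$, then $x=l$. Otherwise $x=c_{\pi'}$ as before. If $\pi'=\pi\restriction\delta$, then $\delta\in A(\pi)$. If $L\cap C_\delta\subsetneq L'$, some $y\in L'\cap R$ satisfies $y<x$, contradicting $x\in L$. Otherwise some $y\in L\cap R'$ satisfies $x<y$; apply the induction hypothesis to $y$.

By (3), $L$ has a countable cofinal subset, which determines $\pi$. So if $|C_\alpha|\le\mathfrak c$, then $C_\alpha$ has at most $\mathfrak c^\omega=\mathfrak c$ cuts. Inductively $|C_\alpha|\le\mathfrak c$ for all $\alpha<\omega_1$, and $|C|\le\mathfrak c$.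

**Step 3: data depending only on $\sigma=\sigma(\pi)$ when $R\ne\emptyset$.** The second forbidden event of the plan will be excluded by Lemma 5(ii), which needs many insertions with the same $r_i,k^i_j,b$. So we tie these to $\sigma$. By (2), $R\ne\emptyset$ iff we are in the bounded case or $\sigma$ is nonempty. Choose, depending on $\sigma$ only, a sequence $(r_i)$ as follows. If $\sigma$ has a last member, $r_i$ is constantly that member. If $\sigma$ is empty (bounded case), $r_i=\rho$. If $\sigma$ has limit length, which is a countable ordinal, $(r_i)$ is a strictly decreasing subsequence of $\sigma$ cofinal in it. By (2), and since members of $\sigma$ are $\le\rho$ in the bounded case, $(r_i)$ is coinitial in $R$. Choose representatives $r_i=k_0^i\uplus k_1^i$ with $k^i_j\le l$, the same for all $i$ in the constant case. Choose $b^\sigma$ as required of $b$ in the setting of Lemma 5, by recursion on the length of $\sigma$ and using the free second components, so that $b^\sigma$ is eventually different from $b^\tau$ for each of the countably many proper initial segments $\tau$ of $\sigma$ for which $b^\tau$ is defined.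 (List these as $\tau_q$ and choose $b^\sigma(i)\ne b^{\tau_q}(i)$ for $q\le i$.)

**Step 4: the choice of $c_\pi$.** We apply the insertion lemma with maximal freedom. By (3) let $(l_n)$ be nondecreasing and cofinal in $L$; note $l\le l_0$. If $R\ne\emptyset$, apply Lemma 5(iii) with these $l_n$ and the data $r_i,k^i_j,b^\sigma$. We get an admissible $a_\pi$ eventually different from all $a_{\pi\restriction\beta}$, $\beta<\alpha$, and $w_\pi\notin\{w_{\pi\restriction\beta}:\beta<\alpha\}$, with $c_\pi:=c_{a_\pi,w_\pi}$ satisfying $l_n<c_\pi<r_m$ for all $n,m$, hence $L<c_\pi<R$. If $R=\emptyset$, let $c_\pi$ be the degree $c$ of Lemma 2(b) for some $w_\pi\notin\{w_{\pi\restriction\beta}:\beta<\alpha\}$, and $a_\pi:=0^\infty$. In all cases $c_\pi\in\mathcal I$.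

**Step 5: a degree that was missed.** We set up the contradiction. Suppose that $d\in\mathcal I\setminus C$ is comparable with all of $C$. For $\alpha<\omega_1$ let $\pi_\alpha=(\{x\in C_\alpha:x<d\},\{x\in C_\alpha:x>d\})$, which is a cut of $C_\alpha$, let $c_\alpha=c_{\pi_\alpha}$, and $B=\{\alpha<\omega_1:c_\alpha>d\}$. Since $c_\alpha\in C$, $c_\alpha<d$ for $\alpha\notin B$. For $\beta<\alpha$ we have $\pi_\alpha\restriction\beta=\pi_\beta$, so $B(\pi_\alpha)=B\cap\alpha$.

**Step 6: $B$ is countable.** This excludes the first forbidden event, by the near disjointness of labels. Suppose $B$ is uncountable. Then there are $\alpha<\alpha'$ in $B$, both $>\min B$, with $d\le c_\alpha$ and $d\le c_{\alpha'}$ via the same $e$, for the chosen representatives. The right parts of $\pi_\alpha,\pi_{\alpha'}$ contain $c_{\min B}$, so they are nonempty. As $\alpha\in B\cap\alpha'$, $\sigma(\pi_\alpha)$ is a proper initial segment of $\sigma(\pi_{\alpha'})$, so the functions $b$ used for $c_\alpha$ and $c_{\alpha'}$ are eventually different. So are $a_{\pi_\alpha}=a_{\pi_{\alpha'}\restriction\alpha}$ and $a_{\pi_{\alpha'}}$. Hence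 for some $N$ all labels common to $c_\alpha$ and $c_{\alpha'}$ have the form $\langle0,n,\cdot\rangle$ or $\langle1,n,\cdot\rangle$ with $n<N$. Now $\Phi_e(\operatorname{dom}d)\subseteq\operatorname{dom}c_\alpha\cap\operatorname{dom}c_{\alpha'}$, so $d$ reduces to the restriction of $c_\alpha$ to its labels with $n<N$. This is a finite sum of some $l_n$ with $n<N$ and some $k^i_j\le l$, so it is $\le l_N$, where $(l_n)$ is the sequence used for $\pi_\alpha$. As $l_N$ lies in the left part of $\pi_\alpha$, we get $d\le l_N<d$, a contradiction.

**Step 7: $B$ is uncountable.** This excludes the second forbidden event, by the splitting. Suppose $B$ is countable and let $\beta_0<\omega_1$ be larger than all its elements. For $\alpha\ge\beta_0$ we have $c_\alpha<d$, and $\sigma(\pi_\alpha)=\sigma$ is constant. The $w_{\pi_\alpha}$ are pairwise distinct, since $w_{\pi_{\alpha'}}\ne w_{\pi_{\alpha'}\restriction\alpha}=w_{\pi_\alpha}$ for $\alpha<\alpha'$. If the right parts are empty (unbounded case and $\sigma$ empty), then $s_{w_{\pi_\alpha}}\le c_\alpha<d$ for uncountably many $\alpha$, two of them via the same $e$, contradicting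 Lemma 2(a). Otherwise $k_{w_{\pi_\alpha}}\le c_\alpha<d$, with the same $r_i,k^i_j,b^\sigma$, for uncountably many $\alpha$, two of them via the same $e$. By Lemma 5(ii), $r_i\le d$ for some $i$; but $r_i$ lies in the right part of $\pi_\alpha$, so $r_i>d$, a contradiction.

Steps 6 and 7 contradict each other, so there is no such $d$, and Lemma 7 is proved. $\square$

Lemma 7 takes care of all degrees above $\mathrm{id}$. Below $\mathrm{id}$ it cannot be applied to arbitrary intervals: by Example 4 there are $l<r$ with nothing between them, so no insertion is possible and, by Lemma 5(iii) for constant sequences, $r$ is not split over $l$. We need another way to organize the degrees below $\mathrm{id}$, which leaves only intervals $[l,\rho]$ with $\rho$ split over $l$.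

## A skeleton of $\mathfrak c$ upward closed sets below $\mathrm{id}$

By Lemma 1 the degrees below $\mathrm{id}$ are the $[D]$. We first choose a chain of $\mathfrak c$ sets that locates every candidate $[D]$ up to countably many reals.

Enumerate $\mathbb N^{\mathbb N}=\{x_\alpha:\alpha<\mathfrak c\}$. The rank of a Turing degree $\mathbf u$ is the least $\alpha$ such that $x_\alpha$ computes $\mathbf u$. Each rank class is countable, and $\mathbf u\le_T\mathbf v$ implies $\operatorname{rank}\mathbf u\le\operatorname{rank}\mathbf v$. Order the degrees by rank, and inside each rank class by a linear extension of $\le_T$. This gives a linear order $\preceq$ of the Turing degrees extending $\le_T$. For a final segment $J$ of $\preceq$ let $F_J=\{z:\deg z\in J\}$, which is closed upward under $\le_T$. A nonempty $J$ is determined by the least rank it meets and its intersection with that countable class, since it contains all degrees of larger rank. So there are at most $\mathfrak c\cdot2^\omega=\mathfrak c$ many $J$. Note: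
$$\text{if }F\text{ is }\le_T\text{-upward closed, then }[D]\le[F]\text{ iff }D\subseteq F.\tag{4}$$
Indeed, if $\Phi:D\to F$ and $x\in D$, then $F\ni\Phi(x)\le_Tx$, so $x\in F$.

**Step 1: locating $[D]$ in the skeleton.** We show that a nonempty $D$ with $[D]$ comparable with all $[F_J]$ determines a $J$. Let $U$ be the $\le_T$-upward closure of $D$. By (4), $[D]\le[F_J]$ iff $U\subseteq F_J$. And $[F_J]\le[D]$ implies $F_J\subseteq U$, since every element of $F_J$ then computes an element of $D$. Let $\mathbf x$ be the degree of an element of $U$ and $\mathbf y\succ\mathbf x$. For $J'=\{\mathbf v:\mathbf v\succeq\mathbf y\}$ we have $U\not\subseteq F_{J'}$, so $[F_{J'}]\le[D]$, so $F_{J'}\subseteq U$, and $\mathbf y$ is the degree of an element of $U$. Hence $U=F_J$ for a nonempty final segment $J=:J(D)$. Moreover $D\subseteq F_J$, and $[F_{J'}]\le[D]$ for every final segment $J'\subsetneq J$, because $U\not\subseteq F_{J'}$.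

**Step 2: lower bounds for $[D]$.** For each nonempty final segment $J$ we define a set $L_0$ of degrees below all $[D]$ with $J(D)=J$, leaving only countably many reals of $F_J$ in doubt.

*Case I: $J$ has a least element $\mathbf x=\deg x$.* Put $F_*=F_{J\setminus\{\mathbf x\}}$, where $J\setminus\{\mathbf x\}$ is a final segment, nonempty as it contains $\mathbf x'$. Put $\Omega=\{z:\deg z=\mathbf x\}$ and $L_0=\{[F_*\sqcup\{x\}]\}$. If $J(D)=J$, then $x\in F_J$, the upward closure of $D$, so $x$ computes an element of $D$ and $\{x\}\to D$. Also $[F_*]\le[D]$ by Step 1. Hence $L_0\le[D]$.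

*Case II: $J$ has no least element.* Its part in the least rank class that it meets is countable without least element. Let $\mathbf u_0\succ\mathbf u_1\succ\cdots$ be coinitial in it, hence in $J$. Put $F_n=F_{\{\mathbf v:\mathbf v\succeq\mathbf u_n\}}$, $F_*=F_0$, $\Omega=F_J\setminus F_0$ and $L_0=\{[F_n]:n\in\mathbb N\}$, which is strictly increasing by (4). If $J(D)=J$, then $L_0\le[D]$ by Step 1.

In both cases put $E=F_J=F_*\cup\Omega$, a disjoint union. $\Omega$ is a countable set of reals; in Case II all its degrees lie in one rank class. Also
$$[F_*],\text{ and each }[\{u\}]\text{ with }u\in\Omega,\text{ is }\le\text{ some element of }L_0:\tag{5}$$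
in Case I, $u\equiv_Tx$, so $\{u\}\to\{x\}$; in Case II, $u\in F_n$ for some $n$. Let
$$\mathcal I_J=\{[D]:L_0\le[D]\le[E]\}.$$
By (4), $[D]\le[E]$ iff $D\subseteq E$. The elements of $L_0$ are $\le[E]$: strip the label in Case I, and use $F_n\subseteq E$ in Case II. We have shown that $J(D)=J$ implies $[D]\in\mathcal I_J$. Finally, if $J'\subsetneq J$ is a final segment, then
$$[F_{J'}]\le\text{ some element of }L_0.\tag{6}$$
In Case I, $J'\subseteq J\setminus\{\mathbf x\}$. In Case II, some $\mathbf v\in J\setminus J'$ has some $\mathbf u_n\preceq\mathbf v$, and $J'\subseteq\{\mathbf v':\mathbf v'\succeq\mathbf u_n\}$.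

**Example 7.** Let $J$ consist of all Turing degrees. Its least element is the computable degree, $E=\mathbb N^{\mathbb N}$, $F_*$ is the set of noncomputable reals and $\Omega$ the set of computable ones. $F_*\sqcup\{x\}$ has a computable point, so $L_0=\{\mathrm{id}\}$ and $\mathcal I_J=\{\mathrm{id}\}$.

## Maximal chains in the intervals $\mathcal I_J$

Fix a nonempty final segment $J$, with $E,F_*,\Omega,L_0$ as above. Zorn's lemma gives a maximal chain in $\mathcal I_J$, but nothing bounds its size by $\mathfrak c$. The remedy is to take a maximal chain among $\mathfrak c$ well-chosen degrees only, those of sets that treat $F_*$ as one indivisible block, and then to analyze the degrees that this misses.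

**Lemma 8.** There is a chain $K_J^+\subseteq\mathcal I_J$, $|K_J^+|\le\mathfrak c$, such that every element of $\mathcal I_J$ comparable with all of $K_J^+$ lies in $K_J^+$.

**Step 1: the family $\mathcal X$ and the chain $K$.** We define the $\mathfrak c$ degrees and a maximal chain among them. Let $\mathcal X$ be the set of all $X\subseteq\{i^\frown z:i\in\mathbb N,z\in E\}$ such that each fiber $X_i=\{z:i^\frown z\in X\}$ satisfies $X_i\cap F_*\in\{\emptyset,F_*\}$. A fiber is determined by one bit and a subset of the countable set $\Omega$, so $|\mathcal X|\le\mathfrak c$. $\mathcal X$ is closed under arbitrary unions, under intersections of nonempty families, and, with labels $\langle n,i\rangle$, under countable labeled sums. The set $E$, the elements of $L_0$, and subsets of $\Omega$ are represented in $\mathcal X$ up to degree: $0^\frown E$; $0^\frown F_*\cup1^\frown\{x\}$ in Case I; $0^\frown F_n$ in Case II, where $F_n\cap F_*=F_*$; and $0^\frown S$ for $S\subseteq\Omega$. Every $X\in\mathcal X$ satisfies $[X]\le[E]$: strip the label. Let $K$ be a maximal chain in $\{[X]:X\in\mathcal X\}\cap\mathcal I_J$. Then $|K|\le\mathfrak c$,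 and $[E]\in K$ as $[E]$ is the greatest element of $\mathcal I_J$.

Now let $[D]\in\mathcal I_J\setminus K$ be comparable with all of $K$. Put $\mathcal L=L_0\cup\{\mathbf k\in K:\mathbf k<[D]\}$ and $\mathcal R=\{\mathbf k\in K:\mathbf k>[D]\}$. Then $[E]\in\mathcal R$, $L_0\cup K$ is a chain, and $\mathcal L\le[D]$. Every $\mathbf k\in K$ is in $\mathcal L$ or in $\mathcal R$. By maximality of $K$,
$$\text{if }X\in\mathcal X\text{ and }\mathcal L\le[X]\le\mathcal R\text{ elementwise, then }[X]\in K.\tag{7}$$

**Step 2: $\mathcal L$ has a maximum, and it is in $K$.** This is half of showing that $[D]$ lies in a jump of $K$. Suppose there is no maximum. Let $([X_\xi])_{\xi<\theta}$ be strictly increasing and cofinal in $\mathcal L$, with $X_\xi\in\mathcal X$ and $\theta$ regular infinite. Each $X_\xi\to D$. If $\theta>\omega$, then, as there are countably many functionals, one $\Phi$ maps $X_\xi$ into $D$ for all $\xi$ in an unbounded $S\subseteq\theta$; put $X=\bigcup_{\xi\in S}X_\xi$. Then $\Phi$ maps $X$ into $D$. If $\theta=\omega$ and $\Phi_{e_n}:X_n\to D$, put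
$$X=\{\langle\langle n,e_n\rangle,i\rangle^\frown z:i^\frown z\in X_n,\ n\in\mathbb N\};$$
then $X\to D$ by reading $e_n$ off the label, and $X_n\to X$ by hard-wiring $n$ and $e_n$. In both cases $X\in\mathcal X$ and $\mathcal L\le[X]\le[D]\le\mathcal R$. By (7), $[X]\in K$; as $[D]\notin K$, $[X]<[D]$, so $[X]\in\mathcal L$ is a maximum of $\mathcal L$, a contradiction.

The maximum is in $K$. In Case I the unique element of $L_0$ is the least element of $\mathcal I_J$ and is represented in $\mathcal X$, so it is in $K$ by maximality, and hence $\mathcal L\subseteq K$. In Case II, $L_0$ is strictly increasing without maximum, so the maximum of $\mathcal L$ is not in $L_0$. Write it $\lambda=[Y_\lambda]$ with $Y_\lambda\in\mathcal X$. Then $\lambda<[D]$, since $[D]\notin K$, and $L_0\le\lambda$.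

**Step 3: $\mathcal R$ has a minimum.** This is the other half. Suppose not, and let $([Y_\xi])_{\xi<\theta}$ be strictly decreasing and coinitial in $\mathcal R$, with $Y_\xi\in\mathcal X$ and $\theta$ regular infinite.

If $\theta>\omega$, one $\Phi$ maps $D$ into $Y_\xi$ for all $\xi$ in an unbounded $S$. So $D\to Y:=\bigcap_{\xi\in S}Y_\xi\in\mathcal X$, and $\mathcal L\le[D]\le[Y]\le\mathcal R$. By (7), $[Y]\in K$, so $[Y]>[D]$ is a minimum of $\mathcal R$, a contradiction.

Let $\theta=\omega$. An intersection is no longer available, so we build a set below all $Y_m$ that escapes $Y_\lambda$. Let $b(i)$ code indices for $Y_i\to Y_m$, $m\le i$. Since $[Y_i]>[D]>\lambda$, $Y_i\not\to Y_\lambda$, so the computable functional $j^\frown z\mapsto\Phi_i(\langle\langle i,b(i)\rangle,j\rangle^\frown z)$ does not map $Y_i$ into $Y_\lambda$. Choose $j_i{}^\frown v_i\in Y_i$ such that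
$$\Phi_i(\langle\langle i,b(i)\rangle,j_i\rangle^\frown v_i)\text{ is undefined or }\notin Y_\lambda.\tag{8}$$
Let $T_i=F_*$ if $v_i\in F_*$, and $T_i=\{v_i\}$ if $v_i\in\Omega$. Then $j_i{}^\frown T_i\subseteq Y_i$ because $Y_i\in\mathcal X$, and $[T_i]\le\lambda$ by (5), since $L_0\le\lambda$. Let
$$T=\{\langle\langle i,b(i)\rangle,j_i\rangle^\frown u:i\in\mathbb N,\ u\in T_i\}\in\mathcal X.$$
Then $T\to Y_m$ for each $m$: for labels with $i\ge m$ pass to $j_i{}^\frown u\in Y_i$ and use the index for $Y_i\to Y_m$ in $b(i)$; for the finitely many labels with $i<m$ hard-wire $T_i\to Y_\lambda\to Y_m$. By (8), no $\Phi_i$ maps $T$ into $Y_\lambda$. So $\mathbf t=[Y_\lambda\sqcup T]$, which is represented in $\mathcal X$ as a labeled sum, satisfies $\mathcal L\le\lambda<\mathbf t\le\mathcal R$. By (7), $\mathbf t\in K$. As $\mathbf t\not\le\lambda$, $\mathbf t\notin\mathcal L$. So $\mathbf t\in\mathcal R$, and it is a minimum of $\mathcal R$, a contradiction.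

So $[D]$ lies strictly between $\lambda$ and the minimum $r$ of $\mathcal R$, which are consecutive elements of $K$.

**Step 4: below each jump top, a greatest degree that is split over the bottom.** We show that in a jump of $K$ the whole set of missed degrees fits under one $\rho$ to which Lemma 7 applies. Let $\lambda=[Y_\lambda]<r=[Y]$ be any consecutive elements of $K$, with $Y_\lambda,Y\in\mathcal X$. Let $\lambda<[D]<r$. Then $D\subseteq E$, and $\lambda\le[Y_\lambda\sqcup(D\cap\Omega)]\le[D]<r$. The middle degree is represented in $\mathcal X$, lies in $\mathcal I_J$, and is comparable with all of $K$, as $\lambda$ and $r$ are consecutive. So it is in $K$ and equals $\lambda$. Thus $D\cap\Omega\to Y_\lambda$.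

For indices $\gamma,\delta$ let
$$D_{\gamma,\delta}=\{z\in E:\Phi_\gamma(z)\in Y\text{ and }(z\in\Omega\Rightarrow\Phi_\delta(z)\in Y_\lambda)\}.$$
Then $[D_{\gamma,\delta}]\le r$ via $\Phi_\gamma$. Every $D$ with $\lambda\le[D]<r$ is contained in some $D_{\gamma,\delta}$: $D\subseteq E$, $D\to Y$, and $D\cap\Omega\to Y_\lambda$, as just shown if $\lambda<[D]$, and trivially if $[D]=\lambda$. Enumerate these countably many sets as $D_0,D_1,\dots$ and let $G_n=Y_\lambda\sqcup D_0\sqcup\dots\sqcup D_n$, so $\lambda\le[G_n]\le r$ and the $[G_n]$ increase. $G_n$ is the union of $A_0$, the part coming from $Y_\lambda$ and the $D_i\cap\Omega$, and $A_1$, the part coming from the $D_i\cap F_*$. Both satisfy $[A_j]\le\lambda$: $D_i\cap\Omega\to Y_\lambda$ by the respective $\Phi_\delta$, and $D_i\cap F_*\subseteq F_*$ with $[F_*]\le\lambda$ by (5). The finitely many labels tell which functional to use. By Lemma 4(c), $[G_n]$ is split over $\lambda$.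

If $[G_n]=r$ for some $n$, put $\rho=r$; it is split over $\lambda$. Otherwise $[G_n]<r$ for all $n$, and every degree in $[\lambda,r)=\{d:\lambda\le d<r\}$ is $\le$ some $[G_n]$. By Lemma 6 there is $h<r$ above all $[G_n]$. Then $h\in[\lambda,r)$, so $h\le[G_m]$ for some $m$, whence $[G_n]\le[G_m]$ for all $n$. So $\rho:=[G_m]$ is the greatest element of $[\lambda,r)$, and it is split over $\lambda$.

**Step 5: filling the jumps.** We complete the proof of Lemma 8. For each consecutive pair $\lambda<r$ of $K$, if $\rho>\lambda$, let $C_{\lambda,r}\subseteq[\lambda,\rho]$ be given by Lemma 7 (bounded case); otherwise $C_{\lambda,r}=\emptyset$. Put $K_J^+=K\cup\bigcup C_{\lambda,r}$, the union over all consecutive pairs. Since $C_{\lambda,r}\subseteq[\lambda,r]$, this is a chain in $\mathcal I_J$, and its size is $\le\mathfrak c$. Let $[D]\in\mathcal I_J$ be comparable with all of $K_J^+$ and not in $K$. By Steps 2 and 3 it lies strictly between consecutive elements $\lambda<r$ of $K$. By Step 4 it lies in $[\lambda,\rho]$, so $\rho>\lambda$, and by Lemma 7 it is in $C_{\lambda,r}$. $\square$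

## A maximal chain of size $\mathfrak c$

**Proof of Theorem C.** We put the pieces together. Let
$$C^-=\{[F_J]:J\text{ a final segment}\}\cup\bigcup_{J\ne\emptyset}K_J^+.$$
It contains $0=[F_\emptyset]$ and $\mathrm{id}=[\mathbb N^{\mathbb N}]$. It is a chain. The final segments are linearly ordered by inclusion, so the $[F_J]$ form a chain. Elements of $K_J^+$ are $\le[F_J]$ and above $L_0$ (for $J$), hence by (6) they are $\ge[F_{J'}]$ for all $J'\subsetneq J$. If $\emptyset\ne J_1\subsetneq J_2$, then elements of $K^+_{J_1}$ are $\le[F_{J_1}]$, which is $\le$ all elements of $K^+_{J_2}$. Since there are at most $\mathfrak c$ many $J$, $|C^-|\le\mathfrak c$.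

Any $[D]$ comparable with all of $C^-$ is in $C^-$. This is clear for $D=\emptyset$. If $D\ne\emptyset$, then $[D]$ is comparable with all $[F_J]$, so $[D]\in\mathcal I_{J(D)}$, and $[D]\in K^+_{J(D)}$ by Lemma 8.

Let $C^+\subseteq[\mathrm{id},\infty)$ be given by Lemma 7 (unbounded case), and $C=C^-\cup C^+$. This is a chain, as $C^-\le\mathrm{id}\le C^+$. If $d$ is comparable with all of $C$, then it is comparable with $\mathrm{id}\in C$. If $d\le\mathrm{id}$, then $d=[D]$ for some $D$ by Lemma 1, and $d\in C^-$. If $d\ge\mathrm{id}$, then $d\in C^+$ by Lemma 7. Hence $C$ is maximal.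

Clearly $|C|\le\mathfrak c$. And $|C|\ge\mathfrak c$, because for the $\mathfrak c$ many Turing degrees $\mathbf u$ the sets $F_{\{\mathbf v:\mathbf v\succeq\mathbf u\}}$ are distinct, and by (4) they have distinct degrees. So $C$ is a non-extendible chain of size $\mathfrak c<2^{\mathfrak c}$. $\square$

## Maximal chains through $\mathrm{id}$

**Proof of Theorem D, second half.** We show that every maximal chain $C$ containing $\mathrm{id}$ has size $\ge\mathfrak c$, by finding a copy of $\mathbb Q$ in it whose irrational cuts are filled. Let $C'=C\cap[\mathrm{id},\infty)$.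

$C'$ has no maximum: a maximum of $C'$ would be a maximum of $C$, and by Lemma 2(b) there would be a degree strictly above all of $C$, contradicting maximality.

$C'$ has no two consecutive elements. Every $r\ge\mathrm{id}$ is split over $\mathrm{id}$ by Lemma 4(b), hence over every $l\ge\mathrm{id}$ by Lemma 4(a). So if $l<r$ were consecutive in $C'$, Lemma 5(iii) with constant sequences would give a degree strictly between them. It would be comparable with all of $C$ and not in $C$, a contradiction.

Hence $C'$ is densely ordered with more than one element, and it contains a copy $\{c_q:q\in\mathbb Q\}$ of $\mathbb Q$. Let $t$ be irrational. Choose rationals $q_n$ strictly increasing to $t$ and $p_m$ strictly decreasing to $t$, and put $l_n=c_{q_n}$, $r_m=c_{p_m}$. Each $r_m$ is split over $\mathrm{id}\le l_0$, so Lemma 5(iii), for strictly decreasing $r_m$, gives a degree $d_t$ strictly between $\{c_q:q<t\}$ and $\{c_q:q>t\}$. If no element of $C$ lay between these two sets, every element of $C$ would be $\le c_q$ for some $q<t$ or $\ge c_q$ for some $q>t$. Then $d_t$ would be comparable with all of $C$ and not in $C$, contradicting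 maximality. So there is $x_t\in C$ between the two sets. For irrational $t<t'$ and rational $q$ with $t<q<t'$ we have $x_t<c_q<x_{t'}$. So the $x_t$ are distinct, and $|C|\ge\mathfrak c$. $\square$

Whether a maximal chain avoiding $\mathrm{id}$ can have size strictly between $\aleph_0$ and $\mathfrak c$ when CH fails is not settled by this argument, and neither question needs it.
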